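# Lifting tensor functors from characteristic $p$ to characteristic zero

Throughout, $k$ is an algebraically closed field of characteristic $p>0$, $W=W(k)$ is its ring of Witt vectors, $K$ is the fraction field of $W$, and $\overline K$ is an algebraic closure of $K$. Certain tensor categories over $k$ have a canonical version over $\overline K$, and tensor functors over $k$ induce tensor functors over $\overline K$. We ask whether every tensor functor over $\overline K$ arises in this way. The question comes from Pavel Etingof, "On faithfulness of the lifting for Hopf algebras and fusion categories", arXiv:1704.07855 (2017). The answer is yes. We start with a case where it can be seen by hand.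

## 1. Fiber functors on $\mathrm{Vec}_G$ and roots of unity

Let $G$ be a finite group and $\ell\in\{k,W,\overline K\}$. Let $\mathrm{Vec}_{G,\ell}$ be the category of $G$-graded finite free $\ell$-modules. It has the objects $X_g$ (a copy of $\ell$ in degree $g$), and $X_g\otimes X_h=X_{gh}$. A tensor functor $F:\mathrm{Vec}_{G,\ell}\to\mathrm{Vec}_\ell$ is an $\ell$-linear functor with coherent isomorphisms $F(X)\otimes F(Y)\cong F(X\otimes Y)$ and $F(1)=\ell$. Since $F(X_g)\otimes F(X_{g^{-1}})\cong\ell$, each $F(X_g)$ is free of rank one. Choose a basis vector $e_g$, with $e_1=1$. The tensor structure sends $e_g\otimes e_h$ to $\psi(g,h)e_{gh}$ with $\psi(g,h)\in\ell^\times$, and coherence says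
$$\psi(g,h)\,\psi(gh,x)=\psi(g,hx)\,\psi(h,x),\qquad \psi(1,g)=\psi(g,1)=1 .\tag{1}$$
So $F$ is a normalized 2-cocycle. Replacing $e_g$ by $e_g/c(g)$ replaces $\psi(g,h)$ by $\psi(g,h)c(gh)c(g)^{-1}c(h)^{-1}$. A functor over $W$ can be reduced mod $p$ and extended to $\overline K$; we say that the second functor is the lifting of the first.

**Proposition 1.** If $p\nmid|G|$, every tensor functor $F:\mathrm{Vec}_{G,\overline K}\to\mathrm{Vec}_{\overline K}$ is isomorphic to the lifting of a tensor functor over $k$.

*Proof.* Let $N=|G|$ and $\varphi(g)=\prod_{x\in G}\psi(g,x)$. Multiplying (1) over all $x\in G$ gives $\psi(g,h)^N\varphi(gh)=\varphi(g)\varphi(h)$. Choose $c(g)\in\overline K$ with $c(g)^N=\varphi(g)$ and $c(1)=1$. In the basis $e_g/c(g)$ the new cocycle satisfies $\psi^N=1$. As $p\nmid N$, the polynomial $T^N-1$ has $N$ distinct roots in $k$, which by Hensel's lemma lift to $N$ roots in $W$. These are all the $N$-th roots of unity in $\overline K$, so $\psi$ takes values in $W^\times$. Hence $F$ comes from a functor $F_W$ over $W$, and is the lifting of $F_W\otimes k$. $\square$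

**Example 1 (the condition $p\nmid|G|$ matters).** Let $p>2$, $G=(\mathbb Z/p)^2$, and let $\zeta\in\overline K$ be a primitive $p$-th root of unity. The cocycle $\psi((a,b),(a',b'))=\zeta^{ab'}$ gives a functor $F$ over $\overline K$. Since $G$ is abelian, $\psi(g,h)/\psi(h,g)$ does not change when $\psi$ is multiplied by a coboundary. So it is an isomorphism invariant of $F$, and here it equals $\zeta^{ab'-a'b}$. If $F$ came from a functor over $W$, this invariant would take values in $W^\times$. But $\zeta-1$ has valuation $1/(p-1)\notin\mathbb Z$ (normalized by $v(p)=1$), while $W$ is unramified, so $\zeta\notin W$. Hence $F$ is not isomorphic to the scalar extension of any tensor functor $\mathrm{Vec}_{G,W}\to\mathrm{Vec}_W$.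

**What changes in general.** For a semisimple cosemisimple Hopf algebra $H$, functors $\mathrm{Rep}\,H\to\mathrm{Vec}$ that are linearly the forgetful functor correspond to Drinfeld twists: invertible $J\in H\otimes H$, with the usual counit normalization, such that
$$(\Delta\otimes\mathrm{id})(J)(J\otimes1)=(\mathrm{id}\otimes\Delta)(J)(1\otimes J).$$
Isomorphic functors correspond to gauge equivalent twists $J'=\Delta(x)J(x\otimes x)^{-1}$. For $H=\mathrm{Fun}(G)$ this is (1). For general $H$ twists do not form a group, so "raise to the power $N$" has no meaning and roots of unity are not available. One thing can be carried over. The cocycle defines a twisted group algebra $\bigoplus_g\overline K e_g$ inside $\mathrm{Vec}_G$, and the proof found in it the multiplicatively closed lattice $\bigoplus We_g$, whose reduction mod $p$ is again a twisted group algebra. So we look for good lattices in algebras.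

## 2. Separable multifusion categories, their lifts, and the theorems

Monoidal categories are taken strict. Let $\ell$ be an algebraically closed field.

**Definition (multifusion, fusion).** A multifusion category over $\ell$ is a semisimple $\ell$-linear rigid monoidal category with finitely many simple objects and finite-dimensional Hom spaces. Its unit is $1=\bigoplus_a1_a$ with $1_a$ simple. Put $\mathcal C_{ab}=1_a\otimes\mathcal C\otimes1_b$, so that $\mathcal C=\bigoplus\mathcal C_{ab}$; each $\mathcal C_{aa}$ is fusion, that is, has simple unit. Example: $n\times n$ matrices of vector spaces under matrix multiplication, with all $\mathcal C_{ab}=\mathrm{Vec}$. *Tensor functors* are linear, additive, monoidal and unital.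

**Duals.** $X^*$ is the left dual, with $\mathrm{ev}_X:X^*\otimes X\to1$ and $\mathrm{coev}_X:1\to X\otimes X^*$ satisfying $(X\otimes\mathrm{ev})(\mathrm{coev}\otimes X)=\mathrm{id}_X$ and $(\mathrm{ev}\otimes X^*)(X^*\otimes\mathrm{coev})=\mathrm{id}_{X^*}$. Hence
$$\mathrm{Hom}(Y^*\otimes U,V)\cong\mathrm{Hom}(U,Y\otimes V).\tag{2}$$
In a fusion category a simple $X$ satisfies $X\cong X^{**}$, so there are also $\kappa_X:X\otimes X^*\to1$ and $c_X:1\to X^*\otimes X$ with
$$(\kappa_X\otimes X)(X\otimes c_X)=\mathrm{id}_X,\qquad (X^*\otimes\kappa_X)(c_X\otimes X^*)=\mathrm{id}_{X^*}.$$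

**Definition (global dimension).** For simple $X$ put $|X|^2=(\mathrm{ev}_X\circ c_X)(\kappa_X\circ\mathrm{coev}_X)\in\ell$, and $\dim\mathcal C=\sum_i|X_i|^2$ over the simple objects of a fusion category $\mathcal C$. All four maps lie in one-dimensional spaces and each pair is unique up to inverse scalars, so $|X|^2$ is well defined. With $p:X\cong X^{**}$, $\kappa_X=\mathrm{ev}_{X^*}(p\otimes1)$ and $c_X=(1\otimes p^{-1})\mathrm{coev}_{X^*}$, it is the usual $\mathrm{Tr}(p)\mathrm{Tr}((p^{-1})^*)$. The unit is a multiplicity-one summand of $X\otimes X^*$, so $\kappa_X\mathrm{coev}_X\ne0$; we may rescale so that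
$$\kappa_X\,\mathrm{coev}_X=1,\qquad \mathrm{ev}_X\,c_X=|X|^2.\tag{3}$$
Reversing the tensor product exchanges the two pairs, so $\dim\mathcal C^{rev}=\dim\mathcal C$. Clearly $\dim(\mathcal C\boxtimes\mathcal D)=\dim\mathcal C\dim\mathcal D$.

**Definition (separable).** A fusion category over $k$ is separable if $\dim\mathcal C\neq0$ in $k$. A multifusion category is separable if all its $\mathcal C_{aa}$ are. Example: $\dim\mathrm{Vec}_G=|G|$, so $\mathrm{Vec}_G$ is separable exactly when $p\nmid|G|$.

**Lifts.** By Etingof–Nikshych–Ostrik (Section 9), a separable multifusion $\mathcal C$ has a lift $\mathcal C_W$ over $W$, unique up to equivalence. It is a rigid $W$-linear monoidal category with the same simple objects $X_i$ ($X_0=1$ in the fusion case). For a commutative local $W$-algebra $R$ there is a category $\mathcal C_R$ with objects $\bigoplus X_i\otimes P_i$ ($P_i$ finite free over $R$), with $\mathrm{Hom}(X_i\otimes P,X_j\otimes Q)=\delta_{ij}\mathrm{Hom}_R(P,Q)$ and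
$$\mathrm{Hom}_{\mathcal C_R}(X_l,X_i\otimes X_j)=H_{ij}^l\otimes_WR,\qquad H_{ij}^l\text{ finite free over }W.$$
Here $\mathcal C_k=\mathcal C$, and $\widehat{\mathcal C}:=\mathcal C_{\overline K}$ is the *lifting* of $\mathcal C$. A tensor functor $F_0$ between separable multifusion categories lifts to $F_W$, uniquely up to isomorphism, and $\widehat{F_0}:=F_W\otimes\overline K$. Example: $\widehat{\mathrm{Vec}_{G,k}}=\mathrm{Vec}_{G,\overline K}$ for $p\nmid|G|$.

**Module categories.** A (left) $\mathcal C$-module category $\mathcal N$ is a linear additive category with a coherently associative and unital action $X\triangleright n$. Module functors carry coherent isomorphisms $G(X\triangleright n)\cong X\triangleright G(n)$. Rigidity gives $\mathrm{Hom}(Y^*\triangleright m,n)\cong\mathrm{Hom}(m,Y\triangleright n)$ as in (2). Example: a tensor functor $F:\mathrm{Vec}_G\to\mathrm{Vec}$ makes $\mathrm{Vec}$ a $\mathrm{Vec}_G$-module category by $X_g\triangleright V=F(X_g)\otimes V$.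

**Definition (split).** A $W$-linear category $\mathcal N_W$ is split if it is additive and Karoubian (idempotents split) and has finitely many objects $n_j$ with $\mathrm{Hom}(n_i,n_j)=\delta_{ij}W$ such that every object is $\cong\bigoplus n_j^{a_j}$. For $\ell=k,\overline K$ the category $\mathcal N_\ell=\mathcal N_W\otimes\ell$ is semisimple with simple objects $n_j\otimes\ell$. Example: finite free $W$-modules. We use constantly:

(∗) *An object of $\mathcal N_W$ is determined up to isomorphism by its multiplicities $a_j$, which can be read off over $k$ or over $\overline K$; every object of $\mathcal N_\ell$ comes, up to isomorphism, from $\mathcal N_W$.*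

A *lift* of a finite semisimple $\mathcal C$-module category $\mathcal N$ is a split $\mathcal C_W$-module category $\mathcal N_W$ with $\mathcal N_k\simeq\mathcal N$; then $\widehat{\mathcal N}=\mathcal N_{\overline K}$.

**Algebras.** An algebra $A$ in a fusion category over a field $\ell$ is *haploid* if $\mathrm{Hom}(1,A)=\ell$, and *separable* if $A\otimes A\to A$ has a section of $A$-bimodules. Example: $A=\bigoplus_gX_g=\ell[G]$ in $\mathrm{Vec}_G$ is haploid. A bimodule section of its multiplication sends $1$ to some $\sum a_g\,g\otimes g^{-1}$ with all $a_g$ equal to one $a$ and $|G|a=1$. So $A$ is separable exactly when $|G|\ne0$ in $\ell$.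

**Theorem 1.** For separable multifusion $\mathcal C_1,\mathcal C_2$ over $k$, every tensor functor $F:\widehat{\mathcal C}_1\to\widehat{\mathcal C}_2$ is isomorphic to $\widehat{F_0}$ for some tensor functor $F_0:\mathcal C_1\to\mathcal C_2$. In particular, every Drinfeld twist for the lift $\widehat H$ of a semisimple cosemisimple Hopf algebra $H$ is gauge equivalent to the lifting of a twist for $H$.

**Theorem 2.** Let $\mathcal C$ be a separable multifusion category over $k$ and $\mathcal M$ a finite semisimple $\widehat{\mathcal C}$-module category. Then $\mathcal M\simeq\mathcal N_W\otimes\overline K$ for some split $\mathcal C_W$-module category $\mathcal N_W$.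

**Theorem 3.** (a) Finite semisimple module categories over a separable multifusion $\mathcal C$ lift uniquely, and $\mathcal N\mapsto\widehat{\mathcal N}$ is a bijection on equivalence classes. If $\mathcal N$ is indecomposable, $\mathcal C^*_{\mathcal N}$ is a separable fusion category and $\widehat{\mathcal C}^*_{\widehat{\mathcal N}}$ is its lifting. Hence every fusion category Morita equivalent to a lifting is a lifting.
(b) $F_0\mapsto\widehat{F_0}$ is a bijection on isomorphism classes of tensor functors. If $\mathcal C_1,\mathcal C_2$ are fusion, it is an equivalence of groupoids; in particular $\mathrm{Aut}_\otimes(F_0)\cong\mathrm{Aut}_\otimes(\widehat{F_0})$.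
(c) Separability cannot be dropped (Example 1).

**Theorem 4.** Let $\mathcal C$ be a separable fusion category over $k$ and $A$ a haploid algebra in $\widehat{\mathcal C}$ which is simple as a right $A$-module. Then there is an algebra $B_W$ in $\mathcal C_W$ such that $B:=B_W\otimes k$ is haploid and separable and $A\cong B_W\otimes\overline K$.

Theorem 4 is the core. Sections 3 and 4 deduce Theorems 2 and 1 from it, Sections 5 to 10 prove it, and Section 11 proves Theorem 3, which nothing else uses.

## 3. Algebras and module categories over $k$, $W$ and $\overline K$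

We use element notation for morphisms when the letters never change their order: for modules $M,N$ over an algebra $B$, "$n\mapsto\sum s(ne')e''$" is the composite $N\to N\otimes B\otimes B\to N\otimes B\to M\otimes B\to M$. If $B$ is separable with section $\sigma$, let $\sum e'\otimes e''$ stand for $\sigma\circ(\text{unit}):1\to B\otimes B$. Then
$$\sum be'\otimes e''=\sum e'\otimes e''b,\qquad \sum e'e''=1.\tag{4}$$
For $B$ an algebra in $\mathcal C_{aa}$, let $\mathrm{Mod}_{\mathcal C}(B)$ be the category of right $B$-modules in $\mathcal C_{\bullet a}=\bigoplus_b\mathcal C_{ba}$. It is a left $\mathcal C$-module category.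

**Lemma 1.** Let $B,B'$ be separable algebras in components $\mathcal C_{aa},\mathcal C_{a'a'}$ of a multifusion category over a field. Epimorphisms in $\mathrm{Mod}_{\mathcal C}(B)$ and of $(B,B')$-bimodules in $\mathcal C_{aa'}$ split. So these categories are semisimple and every object is a summand of a free one ($Y\otimes B$, resp. $B\otimes Y\otimes B'$).

*Proof.* Let $\pi:M\to N$ be an epimorphism of right $B$-modules and $s$ a section in $\mathcal C$. Put $\tilde s(n)=\sum s(ne')e''$. By (4), $\tilde s(nb)=\sum s(nbe')e''=\sum s(ne')e''b=\tilde s(n)b$ and $\pi\tilde s(n)=\sum ne'e''=n$. For bimodules, first average on the right over $B'$ to get $\tilde s$, then put $\hat s(n)=\sum e'\tilde s(e''n)$ with the element of $B$. It is still right linear, it is left linear since $\sum e'\tilde s(e''bn)=\sum be'\tilde s(e''n)$, and $\pi\hat s=\mathrm{id}$. Finally $N\otimes B\to N$ and $B\otimes N\otimes B'\to N$ are epimorphisms from free objects. $\square$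

**Lemma 2.** Let $B_W$ be an algebra in $\mathcal C_{aa,W}$ with $B=B_W\otimes k$ separable. Let $\mathrm{Kar}(B_W)$ be the Karoubi envelope of the category of free right modules $Y\otimes B_W$, $Y\in\mathcal C_{\bullet a,W}$. It is a split $\mathcal C_W$-module category. Its reduction is $\mathrm{Mod}_{\mathcal C}(B)$, and its extension to $\overline K$ is the Karoubi envelope of the free $B_W\otimes\overline K$-modules.

*Proof.* $\mathrm{Hom}(Y\otimes B_W,Y'\otimes B_W)=\mathrm{Hom}(Y,Y'\otimes B_W)$ is finite free over $W$ and compatible with base change. Let $Y$ be the sum of all simple objects of $\mathcal C_{\bullet a}$ and $E=\mathrm{End}(Y\otimes B_W)$. Every free module is a summand of some $(Y\otimes B_W)^m$, so $\mathrm{Kar}(B_W)$ is equivalent to finitely generated projective modules over $E$ (or $E^{op}$). By Lemma 1, $E\otimes k=\mathrm{End}(Y\otimes B)$ is a product of matrix algebras over $k$. Its matrix units lift to the finite free, hence $p$-adically complete, $W$-algebra $E$. The resulting map $\prod\mathrm{Mat}_{r_j}(W)\to E$ is an isomorphism mod $p$ between finite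 free modules, hence an isomorphism. As $W$ is local, $\mathrm{Kar}(B_W)$ is split. $\mathcal C_W$ acts by tensoring on the left. Over $k$ every module is a summand of a free one (Lemma 1), which gives the reduction. Over $\overline K$, $\mathrm{Kar}(B_W)\otimes\overline K$ is semisimple, hence Karoubian, contains the free modules fully, and consists of summands of them. $\square$

Conversely, a module category produces algebras.

**Lemma 3.** Let $\ell\in\{k,W,\overline K\}$ and let $\mathcal N_\ell$ be a $\mathcal C_\ell$-module category, finite semisimple if $\ell$ is a field, split if $\ell=W$. Let $n$ be simple (resp. one of the $n_j$).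
(i) $1_a\triangleright n=n$ for exactly one $a$. The object $E=\underline{\mathrm{End}}(n):=\bigoplus_iX_i\otimes\mathrm{Hom}(X_i\triangleright n,n)$ represents $X\mapsto\mathrm{Hom}(X\triangleright n,n)$. It is an algebra in $\mathcal C_{aa,\ell}$, haploid if $\ell$ is a field, and its formation commutes with $W\to k,\overline K$.
(ii) The Karoubi envelope of $\{Y\triangleright n\}$ is equivalent, as a module category, to that of the free right $E$-modules, with $Y\triangleright n\leftrightarrow Y\otimes E$.
(iii) If $\ell$ is a field and $\mathcal N_\ell$ is indecomposable, then $\mathcal N_\ell\simeq\mathrm{Mod}_{\mathcal C_\ell}(E)$ with $n\leftrightarrow E$; in particular $E$ is simple as a right $E$-module. If $\ell=W$ and $\mathcal N_k$ is indecomposable, the category in (ii) is all of $\mathcal N_W$.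

*Proof.* (i) $n=\bigoplus_a1_a\triangleright n$ is indecomposable. If $X\in\mathcal C_{bc}$ and $\mathrm{Hom}(X\triangleright n,n)\ne0$, then $c=a$ and $b=a$. Representability is clear on each $X_i$. Let $\mathrm{ev}:E\triangleright n\to n$ be the universal map. Define $\mu:E\otimes E\to E$ by $\mathrm{ev}(\mu\triangleright n)=\mathrm{ev}(E\triangleright\mathrm{ev})$, and the unit by $\mathrm{id}_n$; the axioms follow from uniqueness. $\mathrm{Hom}(1_a,E)=\mathrm{End}(n)=\ell$. Over $W$, $X_i\triangleright n\cong\bigoplus n_j^{a_j}$, so the Hom spaces are free and commute with base change.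

(ii) By rigidity $\mathrm{Hom}(X\triangleright n,Y\triangleright n)\cong\mathrm{Hom}(Y^*\otimes X,E)\cong\mathrm{Hom}(X,Y\otimes E)=\mathrm{Hom}_E(X\otimes E,Y\otimes E)$. Explicitly $u:X\to Y\otimes E$ corresponds to $(Y\triangleright\mathrm{ev})(u\triangleright n)$. For $v:Y\to Z\otimes E$ the composite is
$$(Z\triangleright\mathrm{ev})(v\triangleright n)(Y\triangleright\mathrm{ev})(u\triangleright n)=(Z\triangleright\mathrm{ev})\big((Z\otimes\mu)(v\otimes E)u\triangleright n\big),$$
which is the composition of maps of free modules. Only $Y\in\mathcal C_{\bullet a}$ matters, since $Y\triangleright n=0$ for the other components.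

(iii) By rigidity and semisimplicity, "$n'$ occurs in some $X\triangleright n$" is an equivalence relation on simple objects: $\mathrm{Hom}(X\triangleright n,n')\cong\mathrm{Hom}(n,{}^*X\triangleright n')$ gives symmetry. Its classes span module subcategories, so if $\mathcal N_\ell$ is indecomposable, the category in (ii) is $\mathcal N_\ell$. Thus the Karoubi envelope of free $E$-modules is semisimple. Every morphism in it is isomorphic to some $\mathrm{id}\oplus0$, so its cokernel in $\mathrm{Mod}(E)$ lies in it. Every $E$-module $N$ is the cokernel of a map of free modules $N\otimes E\otimes E\to N\otimes E$. Hence $\mathrm{Mod}_{\mathcal C_\ell}(E)\simeq\mathcal N_\ell$. For $\ell=W$, every $n_j$ is a summand of some $X\triangleright n$ over $k$, so also over $W$ by (∗). $\square$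

**Example 2.** For the functor $F$ of Section 1 and $\mathcal N=\mathrm{Vec}$, $n=\overline K$: $E=\bigoplus X_g\otimes F(X_g)^\vee$ ($^\vee$ is the linear dual) with dual basis $e_g^*$. Since $e_{gh}$ is $\psi(g,h)^{-1}$ times the image of $e_g\otimes e_h$, we get $e_g^*e_h^*=\psi(g,h)^{-1}e_{gh}^*$, a twisted group algebra. It is haploid, and simple as a right module because nonzero homogeneous elements are invertible.

## 4. From haploid algebras to tensor functors

**Proof of Theorem 2, given Theorem 4.** Decompose $\mathcal M$ by the equivalence relation in the proof of Lemma 3(iii); we may assume it is indecomposable. Take $M_0\in\mathcal M$ simple with $1_a\triangleright M_0=M_0$ and $A=\underline{\mathrm{End}}(M_0)\in\widehat{\mathcal C}_{aa}$. By Lemma 3, $A$ is haploid and simple as a right $A$-module. By Theorem 4 for $\mathcal C_{aa}$, $A\cong B_W\otimes\overline K$ with $B_W\otimes k$ separable. By Lemmas 2 and 3, $\mathcal M$ is the Karoubi envelope of the free $A$-modules, which is $\mathrm{Kar}(B_W)\otimes\overline K$. $\square$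

**Proof of Theorem 1, given Theorem 2.**

**Step 1: encode $F$ as a module category and descend it to $W$.** Let $\mathcal E=\mathcal C_1\boxtimes\mathcal C_2^{rev}$. Its components $(\mathcal C_1)_{ii}\boxtimes(\mathcal C_2)_{jj}^{rev}$ have global dimension $\dim(\mathcal C_1)_{ii}\dim(\mathcal C_2)_{jj}\neq0$. So $\mathcal E$ is separable, with lift $\mathcal E_W=\mathcal C_{1,W}\boxtimes\mathcal C_{2,W}^{rev}$. Let $\mathcal M=\widehat{\mathcal C}_2$ with
$$(X\boxtimes Y)\triangleright Z=F(X)\otimes Z\otimes Y.$$
By Theorem 2 there are a split $\mathcal E_W$-module category $\mathcal N_W$ and an equivalence of $\widehat{\mathcal E}$-module categories $\Theta:\mathcal M\to\mathcal N_{\overline K}$.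

**Step 2: identify $\mathcal N_W$ with $\mathcal C_{2,W}$ as a right module category.** By (∗) choose $n_W\in\mathcal N_W$ with $n_W\otimes\overline K\cong\Theta(1)$. Define the right $\mathcal C_{2,W}$-module functor $\Phi_W:\mathcal C_{2,W}\to\mathcal N_W$, $Y\mapsto(1\boxtimes Y)\triangleright n_W$. Over $\overline K$ we have $\Theta(Y)=\Theta((1\boxtimes Y)\triangleright1)\cong(1\boxtimes Y)\triangleright\Theta(1)$, so $\Phi_{\overline K}\cong\Theta$ as right module functors, and $\Phi_{\overline K}$ is an equivalence. By (∗), $\Phi_W$ sends the simple objects $Y_j$ of $\mathcal C_{2,W}$ bijectively, up to isomorphism, to the $n_j$. On $\mathrm{End}(Y_j)=W$ it is a homomorphism of $W$-algebras $W\to W$, the identity. So $\Phi_W$ is an equivalence.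

**Step 3: read off $F_W$.** The left action of $\mathcal C_{1,W}$ on $\mathcal N_W$ commutes with the right action of $\mathcal C_{2,W}$. Transported along $\Phi_W$ it is a tensor functor from $\mathcal C_{1,W}$ to the right $\mathcal C_{2,W}$-module endofunctors of $\mathcal C_{2,W}$. This last category is equivalent to $\mathcal C_{2,W}$ via $G\mapsto G(1)$, since $G(Y)\cong G(1)\otimes Y$ and $G(G'(1))\cong G(1)\otimes G'(1)$. We get a tensor functor $F_W:\mathcal C_{1,W}\to\mathcal C_{2,W}$ with $\Phi_W(F_W(X))\cong(X\boxtimes1)\triangleright n_W$. Put $F_0=F_W\otimes k$. Then $F_W$ lifts $F_0$, so $\widehat{F_0}\cong F':=F_W\otimes\overline K$.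

**Step 4: show $F\cong F'$ as tensor functors.** $\Psi=\Phi_{\overline K}^{-1}\Theta$ is an equivalence of $\widehat{\mathcal C}_1$-$\widehat{\mathcal C}_2$-bimodule categories from $\widehat{\mathcal C}_2$ with left action via $F$ to $\widehat{\mathcal C}_2$ with left action via $F'$, and $\Psi(1)\cong1$. As a right module functor, $\Psi(Z)\cong\Psi(1)\otimes Z\cong Z$, so we may take $\Psi=\mathrm{Id}$ with trivial right module structure. The left module structure is a natural isomorphism $s_{X,Z}:F(X)\otimes Z\to F'(X)\otimes Z$. Compatibility with the right action gives $s_{X,Z\otimes Y}=s_{X,Z}\otimes Y$, hence $s_{X,Z}=s_X\otimes Z$ with $s_X:=s_{X,1}$. The module functor axiom, up to the tensor structures of $F$ and $F'$, reads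
$$s_{X\otimes X'}=(F'(X)\otimes s_{X'})\circ s_{X,F(X')}=(F'(X)\otimes s_{X'})(s_X\otimes F(X'))=s_X\otimes s_{X'},$$
so $s:F\to F'$ is an isomorphism of tensor functors. Thus $F\cong\widehat{F_0}$.

**Step 5: twists.** Let $\mathcal C_1=\mathrm{Rep}\,H$ and $\mathcal C_2=\mathrm{Vec}_k$. A twist $J$ for $\widehat H$ is a tensor structure on the forgetful functor of $\mathrm{Rep}\,\widehat H$. The resulting tensor functor is $\cong\widehat{F_0}$. Since $F_0$ has the same multiplicities as $\widehat{F_0}$, it preserves dimensions. So $F_0$, an additive functor on a semisimple category, is linearly isomorphic to the forgetful functor: it is given by a twist $J_0$ of $H$. Isomorphism of tensor functors is gauge equivalence, so $J$ is gauge equivalent to the lifting of $J_0$. $\square$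

## 5. Lattices with nilpotent reduction

Now let $\mathcal C$ be separable fusion and $A\in\widehat{\mathcal C}$ as in Theorem 4. The plan suggested by Section 1 is to choose in $A$ a multiplicatively closed lattice $A_O$ over a valuation ring $O$, to reduce to an algebra $A_0$ in $\mathcal C$, and to hope that $A_0$ is separable. Separable algebras deform uniquely (Lemma 9 below), so then $A$ is the lift of $A_0$.

A multiplicative lattice always exists, since one can scale everything except the unit by a small factor. But the reduction can be bad.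

**Example 3.** Let $G\ne1$, $p\nmid|G|$, $A=\overline K[G]$ in $\mathrm{Vec}_G$, and take the lattice spanned by $1$ and the elements $pg$, $g\neq1$. Here $(pg)(ph)$ equals $p\cdot(p\,gh)$ or $p^2\cdot1$, so in $A_0$ all products of elements of degree $\ne1$ vanish. The span of the $\overline{pg}$ is a nilpotent ideal, and $A_0$ is not semisimple.

The lattice was too small. The natural repair is to take a maximal lattice, but over a discretely valued field this still fails.

**Example 4.** Let $p$ be odd, $G=\mathbb Z/2=\{1,g\}$, and $A_K=K\oplus Kg$ with $g^2=p$. Graded lattices with $L_1=W$ are $W\oplus p^mWg$, and $(p^mg)^2=p^{2m+1}$ is in $W$ only for $m\ge0$. The largest one is $W\oplus Wg$, with reduction $k[g]/(g^2)$. One needs $g/\sqrt p$, which is not available over $K$.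

Each finite extension of $K$ can again stop short in this way, and nothing so far bounds how often. Two changes get past this point. Lattices are replaced by norms (a lattice is a unit ball), and the field is enlarged so that all real values occur as absolute values and minimal norms still have lattices as unit balls. If the reduction has a nilpotent ideal, the norm can be decreased a little along it. So a *minimal* norm will have a reduction without nilpotent ideals.

In Example 4, $\|g\|=r$ is submultiplicative with $\|1\|=1$ iff $r^2\ge|p|$, and the minimum is $r=|p|^{1/2}$. For a twisted group algebra with root-of-unity cocycle as in Proposition 1, values $r_g=\|e_g\|$ satisfy $r_1=1$ and $r_{gh}\le r_gr_h$. So $r_g^{|G|}\ge1$, i.e. $r_g\geq1$, and $r\equiv1$ is the unique minimal norm.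

## 6. Minimal submultiplicative norms

**The field $\Omega$.** Let $\Omega$ be the $p$-adic Mal'cev–Neumann field with residue field $k$ and value group $\mathbb R$ (B. Poonen, *Maximally complete fields*, Enseign. Math. 39 (1993)). It is algebraically closed, as $k$ is and $\mathbb R$ is divisible. It contains $W$ compatibly with $W\to k$, has $|\Omega^\times|=\mathbb R_{>0}$, and is maximally complete (no proper immediate extensions). By Kaplansky, every pseudo-convergent sequence in $\Omega$ has a pseudo-limit in $\Omega$.

We use this as *spherical completeness*: every nested family of closed balls has a common point. Indeed, nested closed balls of equal radius coincide. So if there is no smallest ball, the infimum of the radii is not attained, and we may choose a strictly decreasing cofinal sequence $B_1\supsetneq B_2\supsetneq\cdots$ and $x_n\in B_n\setminus B_{n+1}$. For $m>n$, $x_m\in B_{n+1}$ and $x_n\notin B_{n+1}$, so $|x_m-x_n|=\gamma_n$ is independent of $m$. It exceeds the radius of $B_{n+1}$, which is at least $\gamma_{n+1}$. So $(x_n)$ is pseudo-convergent, and a pseudo-limit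 $x$, i.e. $|x-x_n|=\gamma_n$ for all $n$, lies in every $B_n$. In particular $\Omega$ is complete. Fix $\overline K\subset\Omega$ over $K$, let $O$ be the valuation ring of $\Omega$ and $\mathfrak m$ its maximal ideal.

A norm is always ultrametric: $\|ax\|=|a|\|x\|$, $\|x+y\|\le\max(\|x\|,\|y\|)$, and $\|x\|>0$ for $x\ne0$.

**Lemma 4.** Every norm on a finite-dimensional $\Omega$-space $V$ has an orthonormal basis.

*Proof.* By induction a hyperplane $U\subset V$ has an orthonormal basis, so closed balls of $U$ are products of closed balls of $\Omega$, and $U$ is spherically complete. For $x\in V\setminus U$ the sets $\{u\in U:\|x-u\|\le\rho\}$, $\rho>\mathrm{dist}(x,U)$, are nested closed balls of $U$, so they have a common point $u$. Then $\|x-u\|=\mathrm{dist}(x,U)$, which is positive as $x\notin U$. For $u'\in U$, $\|x-u+u'\|\ge\|x-u\|$. If $\|u'\|>\|x-u\|$, then $\|x-u+u'\|=\|u'\|$. So $\|x-u+u'\|\ge\max(\|x-u\|,\|u'\|)$, i.e. $x-u$ is orthogonal to $U$. Rescale it to norm $1$, using $|\Omega^\times|=\mathbb R_{>0}$. $\square$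

**Set-up.** Let $N_i=\mathrm{Hom}(X_i,A)\otimes_{\overline K}\Omega=\mathrm{Hom}(X_i,A_\Omega)$ and let $\eta\in N_0$ be the unit, so $N_0=\Omega\eta$. For $x\in N_i$, $y\in N_j$, $f\in H^l_{ij}\otimes O$ put $x*_fy=\mu(x\otimes y)f\in N_l$. These operations encode the algebra $A_\Omega$. Let $f_i$ be a generator of $H^0_{ii^*}\cong W$, where $X_{i^*}=X_i^*$, and define $b_i:N_i\times N_{i^*}\to\Omega$ by $x*_{f_i}y=b_i(x,y)\eta$.

An *admissible norm* is a family of norms on all $N_i$ with
$$\|\eta\|=1,\qquad\|x*_fy\|\le\|x\|\,\|y\|\quad\text{for all }f\in H^l_{ij}\otimes O.\tag{5}$$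

**Lemma 5.** Minimal admissible norms exist.

*Proof.* **Step 1: $b_i$ bounds norms from below.** We show that for $x\ne0$ there is $y$ with $b_i(x,y)\neq0$. The left kernel commutes with field extension, so we may work over $\overline K$. Let $0\ne x:X_i\to A$. The image of $\mu(x\otimes A):X_i\otimes A\to A$ is a nonzero right submodule, hence $A$. Let $\varepsilon:A\to1$ be the projection onto the unit summand. Then $\varepsilon\mu(x\otimes A)\ne0$, so it is nonzero on some $X_i\otimes X_j\xrightarrow{x\otimes y}A\otimes A\to A\to1$, and necessarily $j=i^*$. As $1$ is a multiplicity-one summand of $X_i\otimes X_{i^*}$, composing with $f_i$ stays nonzero: $b_i(x,y)\ne0$.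

**Step 2: admissible norms exist.** Take sup-norms $\|\cdot\|'$ in bases, with $\eta$ the basis of $N_0$, and $C\ge1$ with $\|x*_fy\|'\le C\|x\|'\|y\|'$ for all $f\in H_{ij}^l\otimes O$. Put $\|\eta\|=1$ and $\|x\|=C\|x\|'$ on $N_i$, $i\ne0$. For $i,j\ne0$,
$$\|x*_fy\|\le C\|x*_fy\|'\le C^2\|x\|'\|y\|'=\|x\|\|y\|.$$
Products with multiples of $\eta$ are trivial.

**Step 3: chains have lower bounds.** Let $\nu$ be the pointwise infimum of a nonempty chain of admissible norms. It is homogeneous with $\nu(\eta)=1$. Given members $\nu_1,\nu_2$ with smaller one $\nu_*$, we have $\nu(x+y)\le\max(\nu_*(x),\nu_*(y))\le\max(\nu_1(x),\nu_2(y))$ and $\nu(x*_fy)\le\nu_*(x)\nu_*(y)\le\nu_1(x)\nu_2(y)$. Taking infima, $\nu$ is ultrametric and satisfies (5). For $x\ne0$ choose $y$ with $b_i(x,y)=1$ by Step 1 and fix $\nu_0$ in the chain. Every $\nu'\le\nu_0$ in the chain has $1=|b_i(x,y)|\le\nu'(x)\nu'(y)$, so $\nu'(x)\ge1/\nu'(y)\ge1/\nu_0(y)$. Hence $\nu(x)>0$. Zorn's lemma gives a minimal admissible norm. $\square$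

Fix a minimal admissible norm. Let $L_i=\{x\in N_i:\|x\|\le1\}$. By Lemma 4 it is a free $O$-module of rank $\dim N_i$, and $L_0=O\eta$. Since $X_i\otimes X_j=\bigoplus_lX_l\otimes H_{ij}^l$ over $O$ and $L_i*_fL_j\subset L_l$, the object $A_O=\bigoplus X_i\otimes L_i$ is an algebra in $\mathcal C_O$ with $A_O\otimes\Omega=A_\Omega$. Put $A_0=A_O\otimes k$, an algebra in $\mathcal C$ with $\mathrm{Hom}(X_i,A_0)=L_i/\mathfrak mL_i$. It is haploid. Every $O$-basis of $L_i$ is orthonormal, because $\|x\|=\min\{|a|:x\in aL_i\}$ for $x\neq0$.

**Lemma 6.** $A_0$ has no nonzero nilpotent two-sided ideal.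

*Proof.* Suppose $J\ne0$ is one, $J^r=0$, and put $J^0=A_0$.

**Step 1: a basis adapted to the powers of $J$.** Choose bases of the $L_i/\mathfrak mL_i$ adapted to the flags $\mathrm{Hom}(X_i,J^s)$ and lift them to $O$-bases $e_\alpha$ of the $L_i$. Let $w(\alpha)\in\{0,\dots,r-1\}$ be the largest $s$ with $\bar e_\alpha\in J^s$; so $\mathrm{Hom}(X_i,J^s)$ is spanned by the $\bar e_\alpha$ with $w(\alpha)\ge s$. If $\mathrm{Hom}(1,J)\ne0$, then by haploidness $J$ contains the unit, $J=A_0\neq0$, which is not nilpotent. So $\mathrm{Hom}(1,J)=0$, and we take $\eta$ as the basis of $L_0$, with $w=0$.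

**Step 2: a smaller norm.** For $f$ in $O$-bases of the $H^l_{ij}\otimes O$ write $e_\alpha*_fe_\beta=\sum a_\gamma e_\gamma$. As $J^sJ^t\subset J^{s+t}$, we have $a_\gamma\in\mathfrak m$ whenever $w(\gamma)<w(\alpha)+w(\beta)$. Let $\rho\in(0,1)$ bound these finitely many $|a_\gamma|$, and choose $\theta>1$ with $\theta^{2r}\rho\le1$. Define
$$\Big\|\sum a_\alpha e_\alpha\Big\|_{new}=\max|a_\alpha|\,\theta^{-w(\alpha)}.$$

**Step 3: it is admissible.** $\|\eta\|_{new}=1$. In $\|e_\alpha*_fe_\beta\|_{new}=\max_\gamma|a_\gamma|\theta^{-w(\gamma)}$, terms with $w(\gamma)\ge w(\alpha)+w(\beta)$ are $\le\theta^{-w(\alpha)-w(\beta)}$. The others are $\le\rho\le\theta^{-2r}\le\theta^{-w(\alpha)-w(\beta)}$. By the ultrametric inequality (5) extends to all $x,y,f$.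

**Step 4: contradiction.** The basis $e_\alpha$ is orthonormal, so $\|\cdot\|_{new}\le\|\cdot\|$. Since $J\neq0$, some $w(\alpha)\ge1$, and there $\|e_\alpha\|_{new}<\|e_\alpha\|$. This contradicts minimality. $\square$

## 7. A Wedderburn theorem in a fusion category

**Lemma 7.** Let $\mathcal C$ be a fusion category over an algebraically closed field $k$ and $A$ an algebra in $\mathcal C$ with no nonzero nilpotent two-sided ideals. Then $\mathcal M=\mathrm{Mod}_{\mathcal C}(A)$ is semisimple.

For $\mathcal C=\mathrm{Vec}$ this is Wedderburn's theorem: $\mathrm{rad}\,A$ is a nilpotent right ideal, and it is two-sided because left multiplications are right module endomorphisms. In $\mathcal C$ this last step is missing. Left multiplication is the single map $\mu:A\otimes A\to A$. It carries $\mathrm{rad}(A\otimes A)$ into $\mathrm{rad}\,A$, but we would need $A\otimes\mathrm{rad}\,A\subset\mathrm{rad}(A\otimes A)$, and nothing gives that. So we first kill the part of the radical that stays radical after tensoring with all of $\mathcal C$. Then a growth argument shows that the rest vanishes.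

*Proof.* Assume $A\ne0$. $\mathcal M$ is a finite abelian category, and its projectives are the summands of the objects $Y\otimes A$. The functor $Y\otimes-$ is exact and preserves projectives, as it has an exact right adjoint. For $n\in\mathcal M$ let $\mathrm{FPdim}(n)$ be the Frobenius–Perron dimension of the underlying object. It is additive on exact sequences, $\ge1$ if $n\ne0$, and $\mathrm{FPdim}(Y\otimes n)=\mathrm{FPdim}(Y)\mathrm{FPdim}(n)$. Put $\mathrm{top}(P)=P/\mathrm{rad}P$. Call a morphism $g:P\to P'$ of projectives *radical* if $\mathrm{im}\,g\subset\mathrm{rad}P'$, i.e. $\mathrm{top}(g)=0$. Radical morphisms form an ideal. A composite of $n$ of them ending in $P'$ has image in $\mathrm{rad}^nP'$, since $g(\mathrm{rad}^mP)=\mathrm{rad}^m(\mathrm{im}\,g)\subset\mathrm{rad}^{m+1}P'$ for $g$ radical.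

Let $S_1,\dots,S_r$ be the simple objects of $\mathcal M$, $P_j$ and $I_j$ their projective covers and injective hulls, $T=\bigoplus_iX_i\in\mathcal C$, and $D=\mathrm{FPdim}\,T$.

**Step 1: no nonzero morphism stays radical under all of $\mathcal C$.** We claim that if $g\ne0$ is a morphism of projectives, $T\otimes g$ is not radical. Let $\mathcal R$ be the set of morphisms $g$ of projectives such that $Y\otimes g$ is radical for all $Y$ (equivalently, $T\otimes g$ is). It is an ideal, stable under $Y\otimes-$. Suppose $0\neq g\in\mathcal R$. Composing with split maps we may assume $g:Y\otimes A\to Y'\otimes A$. By (2), $(\mathrm{ev}\otimes A)(Y'^*\otimes g):Y'^*\otimes Y\otimes A\to A$ is nonzero, and it is in $\mathcal R$.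

For $z:Z\to A$ in $\mathcal C$ let $\bar z=\mu(z\otimes A):Z\otimes A\to A$; every module map $Z\otimes A\to A$ has this form. So some $z\neq0$ has $\bar z\in\mathcal R$. Let $I\subset A$ be the sum of the images of all $z$ with $\bar z\in\mathcal R$. By finite length and direct sums, $I$ is the image of one such $z:Z\to A$. As $Z\to I$ splits in $\mathcal C$, the inclusion $\iota:I\to A$ has $\bar\iota\in\mathcal R$.

$I$ is a two-sided ideal. For $z'=\bar z:Z\otimes A\to A$ we have $\bar z'=\bar z(Z\otimes\mu)\in\mathcal R$, so $IA\subset I$. For $z''=\mu(A\otimes z)$ we have $\bar z''=\mu(A\otimes\bar z)\in\mathcal R$, because $\mathcal R$ is stable under $A\otimes-$, so $AI\subset I$.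

$I$ is nilpotent. $I^n$ is contained in the image of the composite $I^{\otimes n}\otimes A\to I^{\otimes n-1}\otimes A\to\dots\to A$ of the radical morphisms $I^{\otimes m}\otimes\bar\iota$. This image lies in $\mathrm{rad}^nA=0$ for large $n$. So $I\ne0$ is a nilpotent ideal, a contradiction.

**Step 2: split off the non-radical part of a morphism.** For $g:P\to P'$ let $Q(g)$ be the projective cover of $\mathrm{im}(\mathrm{top}(g))$ and $q(g)=\mathrm{FPdim}\,Q(g)$. We show $g\cong\mathrm{id}_{Q(g)}\oplus g'$ with $g'$ radical. Write $P=Q\oplus P_1$ with $\mathrm{top}(g)$ injective on $\mathrm{top}\,Q$, zero on $\mathrm{top}\,P_1$, and $\mathrm{top}\,Q\cong\mathrm{im}\,\mathrm{top}(g)$. A retraction of $\mathrm{top}(g|_Q)$ lifts to a map $P'\to Q$ whose composite with $g|_Q$ is invertible on tops, hence invertible. Correcting by its inverse we get $\varrho:P'\to Q$ with $\varrho g|_Q=\mathrm{id}$. Then $P=Q\oplus\ker(\varrho g)$, $P'=g(Q)\oplus\ker\varrho$, and $g$ becomes $\mathrm{id}_Q\oplus g'$. Comparing the lengths of $\mathrm{im}\,\mathrm{top}$ gives $\mathrm{top}(g')=0$.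

**Step 3: a quantitative form of Step 1.** We claim there is $c>0$ with
$$q(T\otimes g)\ge c\;\mathrm{FPdim}(\mathrm{im}\,g)\quad\text{for all morphisms }g\text{ of projectives}.\tag{6}$$
Let $g\neq0$, $N=\mathrm{im}\,g$, $\mathrm{soc}\,N=\bigoplus S_j\otimes V_j$, $v=\sum\dim V_j$. As $N\subset\bigoplus I_j\otimes V_j$, we have $\mathrm{FPdim}N\le v\iota_0$ with $\iota_0=\max_j\mathrm{FPdim}I_j$. Choose $j$ with $\dim V_j\ge v/r$. Lift $P_j\otimes V_j\to S_j\otimes V_j\subset N$ along $P\to N$ to $h:P_j\otimes V_j\to P$, and let $e=gh$. For $0\neq x\in V_j$ the map $e_x:P_j\to P'$ is nonzero, so $\mathrm{top}(T\otimes e_x)\ne0$ by Step 1. Let $U=\mathrm{top}(T\otimes P_j)$ and $U''=\mathrm{im}(\mathrm{top}(T\otimes g))$. Since $\mathrm{top}(T\otimes e_x)=\mathrm{top}(T\otimes g)\,\mathrm{top}(T\otimes h_x)$, we get a linear injection $V_j\hookrightarrow\mathrm{Hom}(U,U'')$, so $\dim V_j\le\mathrm{len}(U)\,\mathrm{len}(U'')$. With $t=\max_j\mathrm{len}\,\mathrm{top}(T\otimes P_j)$,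
$$q(T\otimes g)\ge\mathrm{FPdim}\,U''\ge\mathrm{len}\,U''\ge\frac v{rt}\ge c\,\mathrm{FPdim}N,\qquad c=\frac1{rt\iota_0}.$$

**Step 4: growth.** Let $\mathrm{def}(g)=\mathrm{FPdim}(\mathrm{im}\,g)-q(g)$. By Step 2 it equals $\mathrm{FPdim}(\mathrm{im}\,g')\ge0$. It is isomorphism invariant and additive on direct sums, and vanishes on identities. By (6) for $g'$,
$$\mathrm{def}(T\otimes g)=\mathrm{def}(T\otimes g')=D\,\mathrm{FPdim}(\mathrm{im}\,g')-q(T\otimes g')\le(D-c)\,\mathrm{def}(g).$$
If some $\mathrm{def}(g)\ne0$, then $0\le D-c<D$. In every case $\mathrm{def}(T^{\otimes n}\otimes g)\le(D-c)^n\mathrm{def}(g)$.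

Suppose $f\ne0$ is a radical morphism of projectives. Then $q(f)=0$ and $\mathrm{def}(f)=\mathrm{FPdim}(\mathrm{im}f)>0$. If $m_n=[T^{\otimes n}:1]$, then $f^{\oplus m_n}$ is a direct summand of $T^{\otimes n}\otimes f$, so $m_n\,\mathrm{def}(f)\le(D-c)^n\mathrm{def}(f)$. But $[X_i\otimes T:1]=1$ for every $i$, so
$$m_{n+1}=\sum_i[T^{\otimes n}:X_i]\ge\frac{D^n}{\max_i\mathrm{FPdim}X_i}.$$
These contradict each other as $n\to\infty$. So every radical morphism of projectives is zero. If $\mathrm{rad}P\ne0$, a projective cover of $\mathrm{rad}P$ followed by the inclusion into $P$ would be a nonzero radical morphism. So all projectives are semisimple, and so are their quotients, which are all objects. $\square$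

## 8. Averaging over the simple objects

Semisimplicity of $\mathrm{Mod}_{\mathcal C}(B)$ does not by itself make $B$ separable. For $B=k[\mathbb Z/p]$ in $\mathrm{Vec}_{\mathbb Z/p}$ over $k$, graded modules have the form $V\otimes B$ with $V$ the degree-one part, so $\mathrm{Mod}(B)\simeq\mathrm{Vec}$. Yet $B$ is not separable (Section 2). This is where $\dim\mathcal C\neq0$ enters.

**Lemma 8.** Let $\mathcal C$ be a separable fusion category over $k$ and $B$ an algebra in $\mathcal C$ with $\mathrm{Mod}_{\mathcal C}(B)$ semisimple. Then every epimorphism of $B$-bimodules in $\mathcal C$ splits. In particular $B$ is separable.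

*Proof.* For each simple $X_i$ choose $\mathrm{ev}_i,\mathrm{coev}_i,\kappa_i,c_i$ normalized as in (3).

**Step 1: a Casimir identity.** Its purpose is to move a sum over simple objects past an arbitrary $Y\in\mathcal C$. Fix $i,j,Y$. For $\varphi\in\mathrm{Hom}(X_i^*\otimes X_j,Y)$ and $\psi\in\mathrm{Hom}(Y,X_i^*\otimes X_j)$ set
$$f=(X_i\otimes\varphi)(\mathrm{coev}_i\otimes X_j):X_j\to X_i\otimes Y,\qquad g=(\kappa_i\otimes X_j)(X_i\otimes\psi):X_i\otimes Y\to X_j,$$
$$f'=(\varphi\otimes X_j^*)(X_i^*\otimes\mathrm{coev}_j):X_i^*\to Y\otimes X_j^*,\qquad g'=(X_i^*\otimes\kappa_j)(\psi\otimes X_j^*):Y\otimes X_j^*\to X_i^*.$$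
By the zigzag identities these are bijective correspondences, with inverses
$$\varphi=(\mathrm{ev}_i\otimes Y)(X_i^*\otimes f)=(Y\otimes\mathrm{ev}_j)(f'\otimes X_j),\qquad\psi=(X_i^*\otimes g)(c_i\otimes Y)=(g'\otimes X_j)(Y\otimes c_j).\tag{7}$$
Write $gf=\alpha\,\mathrm{id}_{X_j}$ and $g'f'=\beta\,\mathrm{id}_{X_i^*}$. With $e=\psi\varphi$ these are the left and right partial traces of $e$. The scalar $(\kappa_i\otimes\kappa_j)(X_i\otimes e\otimes X_j^*)(\mathrm{coev}_i\otimes\mathrm{coev}_j)$, evaluated in two ways, is $\alpha\,\kappa_j\mathrm{coev}_j=\alpha$ and $\beta\,\kappa_i\mathrm{coev}_i=\beta$. So $\alpha=\beta$. The pairings $(\varphi,\psi)\mapsto\alpha$ and $(\varphi,\psi)\mapsto\beta$ are perfect by semisimplicity, and they coincide. So they have the same canonical tensor: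
$$\sum_a\varphi_a\otimes\psi_a=\sum_b\varphi'_b\otimes\psi'_b,\tag{8}$$
where the left side comes from dual bases $f_a,g_a$ of $\mathrm{Hom}(X_j,X_i\otimes Y),\mathrm{Hom}(X_i\otimes Y,X_j)$, and the right side from dual bases $f'_b,g'_b$ of $\mathrm{Hom}(X_i^*,Y\otimes X_j^*),\mathrm{Hom}(Y\otimes X_j^*,X_i^*)$.

**Step 2: average natural transformations.** For a $B$-bimodule $V$ let $F_V(n)=n\otimes_BV$, an endofunctor of $\mathrm{Mod}_{\mathcal C}(B)$ with $F_V(X\otimes n)=X\otimes F_V(n)$. For a linear natural transformation $t:F_V\to F_U$, not assumed compatible with $\mathcal C$, let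
$$\tau_n=\sum_i(\mathrm{ev}_i\otimes F_U(n))(X_i^*\otimes t_{X_i\otimes n})(c_i\otimes F_V(n)).$$
It is natural in $n$. We claim $\tau_{Y\otimes n}=Y\otimes\tau_n$. In $\tau_{Y\otimes n}$ insert $\mathrm{id}_{X_i\otimes Y}=\sum_{j,a}f_ag_a$. By naturality of $t$ and (7),
$$\tau_{Y\otimes n}=\sum_{i,j,a}(\varphi_a\otimes1)(X_i^*\otimes t_{X_j\otimes n})(\psi_a\otimes1).$$
In $Y\otimes\tau_n=\sum_j(Y\otimes\mathrm{ev}_j\otimes1)(Y\otimes X_j^*\otimes t_{X_j\otimes n})(Y\otimes c_j\otimes1)$ insert $\mathrm{id}_{Y\otimes X_j^*}=\sum_{i,b}f'_bg'_b$. By (7),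
$$Y\otimes\tau_n=\sum_{i,j,b}(\varphi'_b\otimes1)(X_i^*\otimes t_{X_j\otimes n})(\psi'_b\otimes1).$$
The two agree by (8).

**Step 3: $\tau_B:V\to U$ is a bimodule map.** It is right $B$-linear as a morphism of $\mathrm{Mod}_{\mathcal C}(B)$. The left action on $V$ is $F_V(\mu)$ for the right module map $\mu:B\otimes B\to B$. By naturality and Step 2, $\tau_BF_V(\mu)=F_U(\mu)\tau_{B\otimes B}=F_U(\mu)(B\otimes\tau_B)$.

**Step 4: sections.** Let $\pi:U\to V$ be an epimorphism of bimodules. For each simple $n_j\in\mathrm{Mod}_{\mathcal C}(B)$ the map $n_j\otimes_B\pi$ is an epimorphism; choose a section. As $\mathrm{Mod}_{\mathcal C}(B)$ is semisimple over an algebraically closed field, these extend to a natural $t:F_V\to F_U$ with $F_\pi t=\mathrm{id}$. Since $F_\pi$ commutes with $X_i\otimes-$,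
$$\pi\tau_B=\sum_i\mathrm{ev}_ic_i\cdot\mathrm{id}_V=\dim\mathcal C\cdot\mathrm{id}_V .$$
As $\dim\mathcal C\ne0$, $\pi$ splits. Taking $\pi=\mu:B\otimes B\to B$ shows that $B$ is separable. $\square$

## 9. Hochschild cohomology and rigidity of separable algebras

**Lemma 9.** Let $B$ be a haploid separable algebra in a fusion category $\mathcal C=\mathcal C_k$ with lift $\mathcal C_W$.
(i) $B$ lifts to an algebra $B_W$ in $\mathcal C_W$.
(ii) Let $B_W$ be such a lift, and let $O=W$ or $O$ a complete rank-one valuation ring with residue field $k$ and a local homomorphism $W\to O$ inducing $\mathrm{id}_k$. If $A_O$ is an algebra in $\mathcal C_O$ with $A_O\otimes k\cong B$, then $A_O\cong B_W\otimes O$.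

*Proof.* **Step 1: the complex.** Write $B=1\oplus B'$ with unit the inclusion of $1$; by haploidness $B'$ has no constituent $1$. For a local $W$-algebra $R$ let $B_R=1\oplus B'_R$ be the corresponding object. Unital multiplications on $B_R$ are elements of $\mathrm{Hom}(B_R'\otimes B'_R,B_R)$. For an associative one, the normalized cochains $K_R^n=\mathrm{Hom}(B_R'^{\otimes n},B_R)$ are the maps $B_R^{\otimes n}\to B_R$ that vanish when the unit is inserted in any slot. With
$$df(b_1,\dots,b_{n+1})=b_1f(b_2,\dots)+\sum_{i=1}^n(-1)^if(\dots,b_ib_{i+1},\dots)+(-1)^{n+1}f(b_1,\dots,b_n)b_{n+1}$$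
they form a complex.

**Step 2: $H^n(K_k)=0$ for $n\ge1$.** Let $f$ be a cocycle and $h(b_1,\dots,b_{n-1})=\sum e'f(e'',b_1,\dots,b_{n-1})$, which is normalized. Multiplying $df(e'',b_1,\dots,b_n)=0$ by $e'$ and summing, (4) gives
$$f(b_1,\dots,b_n)=\sum e'f(e''b_1,b_2,\dots)-\sum e'f(e'',b_1b_2,\dots)+\cdots=b_1h(b_2,\dots)-h(b_1b_2,\dots)+\cdots=dh(b_1,\dots,b_n),$$
using $\sum e'\otimes e''b_1=\sum b_1e'\otimes e''$ in the first term and $\sum e'e''=1$ on the left.

**Step 3: proof of (i).** Given an associative unital lift over $W/p^s$, lift it to a unital multiplication $\tilde m$ over $W/p^{s+1}$. Its associator $as(a,b,c)=(ab)c-a(bc)$ is normalized and divisible by $p^s$, so it defines an element of $K^3_k$. In any nonassociative ring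
$$a\,as(b,c,d)+as(a,bc,d)+as(a,b,c)\,d=as(ab,c,d)+as(a,b,cd),$$
as both sides equal $((ab)c)d-a(b(cd))$. So the associator is a cocycle, $=dh$ for some $h\in K_k^2$. Replacing $\tilde m$ by $\tilde m+p^sh$ changes the associator by
$$p^s\big(h(ab,c)+h(a,b)c-h(a,bc)-a\,h(b,c)\big)=-p^sdh,$$
so it becomes zero. Pass to the limit.

**Step 4: $H^2(K_W\otimes R)=0$ for every $W$-algebra $R$.** $K_W$ is a complex of finite free $W$-modules, and $H^n(K_W)\otimes k\hookrightarrow H^n(K_W\otimes k)=0$ for $n\ge1$ (from multiplication by $p$ on $K_W$). By Nakayama $H^n(K_W)=0$ for $n\ge1$. With $Z^n=\ker d\subset K_W^n$, the modules $K^3_W/Z^3\cong Z^4$ and $K^2_W/Z^2\cong Z^3$ are free and $K_W^1\to Z^2$ is onto. So $Z^2\subset K^2_W$ and $Z^3\subset K_W^3$ are direct summands. After $\otimes R$ the kernel of $d$ on $K^2$ is $Z^2\otimes R$, which is the image of $K^1_W\otimes R$.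

**Step 5: put both multiplications on one object.** The unit of $A_O$ reduces to a nonzero element of $\mathrm{Hom}(1,B)=k$, so it is a basis of the rank-one module $\mathrm{Hom}(1,A_O)$. Choosing bases that lift those over $k$, we view $A_O$ and $B_W\otimes O$ as multiplications $m_A,m_B$ on $B_O$ with the same unit, congruent modulo the maximal ideal.

**Step 6: successive correction.** If $m_A\ne m_B$, let $a$ be a coefficient of $m_A-m_B$ of maximal absolute value. Then $m_A=m_B+a\delta$ with $0<|a|<1$ and $\delta\in\mathrm{Hom}(B'_O\otimes B'_O,B_O)$. Associativity of both gives $a\,d\delta\in a^2K^3_O$, so $\delta$ is a cocycle mod $a$. By Step 4 with $R=O/a$, $\delta\equiv dh\pmod a$ for some $h\in\mathrm{Hom}(B'_O,B_O)=\mathrm{Hom}(B'_O,B'_O)$. Extend $h$ by $0$ on $1$ and let $g=1+ah$. It is invertible and preserves the unit. Since $dh(x,y)=x\,h(y)-h(xy)+h(x)\,y$,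
$$g\,m_A(g^{-1}\otimes g^{-1})\equiv m_B+a(\delta-dh)\equiv m_B\pmod{a^2}.$$
Iterating gives congruences modulo $a^2,a^4,\dots$ (stop if equality occurs). The product of the $g$'s converges, as $O$ is complete, to an automorphism carrying $m_A$ to $m_B$. $\square$

## 10. Proof of Theorem 4

Let $A$ be as in Theorem 4, and $A_O,A_0$ as in Section 6. By Lemma 6, $A_0$ has no nonzero nilpotent two-sided ideals. By Lemma 7, $\mathrm{Mod}_{\mathcal C}(A_0)$ is semisimple. By Lemma 8, where separability of $\mathcal C$ is used, $B:=A_0$ is separable; it is haploid. By Lemma 9(i) it lifts to $B_W$. The ring $O$ is complete with residue field $k$ and $W\to O$ is compatible with $W\to k$, so Lemma 9(ii) gives $A_O\cong B_W\otimes O$, and hence $A_\Omega\cong B_W\otimes\Omega$.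

It remains to descend from $\Omega$ to $\overline K$. Algebra isomorphisms $A\to B_W\otimes\overline K$, each recorded with its inverse, are the solutions of finitely many polynomial equations over $\overline K$ in finitely many matrix entries: they form an affine $\overline K$-scheme of finite type. It has an $\Omega$-point, so it is nonempty, and by the Nullstellensatz it has a $\overline K$-point. Thus $A\cong B_W\otimes\overline K$. $\square$

With Section 4 this completes the proofs of Theorems 2 and 1.

## 11. Module functors and dual categories over $k$ and over $\overline K$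

**Lemma 10.** Let $\mathcal N_W,\mathcal N'_W$ be split $\mathcal C_W$-module categories, $\mathcal C$ separable multifusion. There is a split $W$-linear category $\mathcal F_W$ with $\mathcal F_W\otimes\ell\simeq\mathrm{Fun}_{\mathcal C_\ell}(\mathcal N_\ell,\mathcal N'_\ell)$ for $\ell=k,\overline K$, such that composition, identity functors and evaluation on objects are defined over $W$ and commute with base change. Hence isomorphism classes of module functors over $k$ and over $\overline K$ correspond bijectively, compatibly with composition, identities, and the multiplicities of values on objects.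

*Proof.* **Step 1: reduction to the indecomposable case.** The multiplicities of the $X\triangleright n_j$ agree over $W$, $k$ and $\overline K$. So $\mathcal N_W$ decomposes into blocks that are indecomposable over both $k$ and $\overline K$. Functors between direct sums are matrices of functors, so we may assume $\mathcal N_k,\mathcal N'_k$ are indecomposable.

**Step 2: bimodules.** By Lemma 3, $\mathcal N_W\simeq\mathrm{Kar}(B_W)$ and $\mathcal N_W'\simeq\mathrm{Kar}(B'_W)$ with internal Ends $B_W\in\mathcal C_{aa,W}$, $B_W'\in\mathcal C_{a'a',W}$. Put $B=B_W\otimes k$, and write $B_\ell,B'_\ell$ for the scalar extensions to $\ell$. By Lemma 3(iii), $\mathrm{Mod}_{\mathcal C}(B)\simeq\mathcal N_k$ is semisimple, hence so is its part $\mathrm{Mod}_{\mathcal C_{aa}}(B)$, and $B$ is separable by Lemma 8. The same holds for $B'_W\otimes k$. Let $\mathcal F_W$ be the Karoubi envelope of the free bimodules $B_W\otimes Y\otimes B'_W$, $Y\in\mathcal C_{aa',W}$. Their Hom spaces $\mathrm{Hom}(Y_1,B_W\otimes Y_2\otimes B_W')$ are finite free and compatible with base change. Bimodules over $k$ are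 semisimple (Lemma 1). So $\mathcal F_W$ is split, by the argument of Lemma 2, and $\mathcal F_k$ is the category of all bimodules. Over $\overline K$ the category $\mathcal F_{\overline K}$ is semisimple. Every bimodule is the cokernel of a map of free bimodules, so as in Lemma 3(iii) $\mathcal F_{\overline K}$ is the category of all $(B_{\overline K},B'_{\overline K})$-bimodules. By Watts' theorem, $M\mapsto(n\mapsto n\otimes_{B_\ell}M)$ identifies $\mathcal F_\ell$ with $\mathrm{Fun}_{\mathcal C_\ell}(\mathcal N_\ell,\mathcal N'_\ell)$.

**Step 3: composition, evaluation, identity.** Relative tensor products of free bimodules, and of free modules with free bimodules, are free: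
$$(B\otimes Y\otimes B')\otimes_{B'}(B'\otimes Y'\otimes B'')=B\otimes(Y\otimes B'\otimes Y')\otimes B''.$$
So composition and evaluation are defined over $W$. For $\mathcal N=\mathcal N'$ the bimodule $B_W$ lies in $\mathcal F_W$. Indeed, lift an idempotent cutting $B$ out of $B\otimes B$ to an idempotent of $B_W\otimes B_W$ with image $U_W$; the map $U_W\to B_W$ induced by $\mu$ is an isomorphism mod $p$, hence an isomorphism. The last assertion is (∗) for $\mathcal F_W$ and $\mathcal N_W'$. $\square$

**Proof of Theorem 3(a).** *Lifts exist.* We may take $\mathcal N$ indecomposable. By Lemma 3(iii), $\mathcal N\simeq\mathrm{Mod}_{\mathcal C}(B)$ with $B=\underline{\mathrm{End}}(n)$ haploid, and $B$ is separable by Lemma 8. Lift $B$ by Lemma 9(i) and take $\mathrm{Kar}(B_W)$ (Lemma 2).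

*Lifts are unique.* A lift decomposes as $\mathcal N$ does. For $\mathcal N$ indecomposable, a lift is $\mathrm{Kar}$ of an internal End that lifts $B$ (Lemma 3), and this is unique by Lemma 9(ii) with $O=W$.

*Bijection.* Surjectivity of $\mathcal N\mapsto\widehat{\mathcal N}$ is Theorem 2. For injectivity, by Lemma 10 a pair of mutually inverse module functors between $\widehat{\mathcal N}$ and $\widehat{\mathcal N'}$ comes from a pair of mutually inverse functors between $\mathcal N$ and $\mathcal N'$.

*Duals are fusion.* Let $\mathcal N$ be indecomposable with lift $\mathcal N_W=\mathrm{Kar}(B_W)$. Up to reversing $\otimes$, $\mathcal C^*_{\mathcal N}=\mathrm{Fun}_{\mathcal C}(\mathcal N,\mathcal N)$ is the category of $B$-bimodules. It is finite semisimple. Its unit is simple, since $\mathrm{End}_{bim}(B)\subset\mathrm{Hom}(1_a,B)=k$. It is rigid (Etingof–Ostrik: $\mathcal N$ is semisimple, hence exact); the duals of a module functor are its adjoints, which exist by semisimplicity and are module functors because $\mathcal C$ is rigid. So it is fusion, and likewise over $\overline K$.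

*The dual over $W$.* Let $\mathcal D_W$ be the monoidal category $\mathcal F_W$ of Lemma 10 for $\mathcal N=\mathcal N'$, with $\mathcal D_k,\mathcal D_{\overline K}$ fusion. For $X$ simple the modules $\mathrm{Hom}(1,X\otimes X^*)$ and $\mathrm{Hom}(X^*\otimes X,1)$ over $W$ have rank one. Generators reduce to nonzero multiples of the duality maps over $k$, so the zigzag composites in $\mathrm{End}(X)=W$ and $\mathrm{End}(X^*)=W$ are units. Rescale so that the first is the identity, and let $\lambda$ be the second. Then $\lambda\,\mathrm{ev}=\mathrm{ev}\big((\mathrm{ev}\otimes X^*)(X^*\otimes\mathrm{coev})\otimes X\big)=\mathrm{ev}\big(X^*\otimes(X\otimes\mathrm{ev})(\mathrm{coev}\otimes X)\big)=\mathrm{ev}$, so $\lambda=1$. Thus $\mathcal D_W$ is rigid. The same applies to $(\kappa,c)$, so $|X|^2$ is computed in $W$, and $\dim\mathcal D_k$ is the reduction of $\dim\mathcal D_{\overline K}$. In the same way $\dim\mathcal C_{aa}$ is the reduction of $\dim\widehat{\mathcal C}_{aa}$.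

*Separability.* By Etingof–Nikshych–Ostrik, in characteristic $0$, $\dim\mathcal A^*_{\mathcal M}=\dim\mathcal A$ for a fusion category $\mathcal A$ and an indecomposable semisimple $\mathcal M$. Apply this to $\mathcal A=\widehat{\mathcal C}_{aa}$ and $\mathcal M=\mathrm{Mod}_{\widehat{\mathcal C}_{aa}}(B_{\overline K})$, which is indecomposable because every module is a quotient of some $Y\otimes B_{\overline K}$ and $B_{\overline K}$ is a simple module. So $\dim\mathcal D_{\overline K}=\dim\widehat{\mathcal C}_{aa}$, and reducing, $\dim\mathcal D_k=\dim\mathcal C_{aa}\neq0$. Hence $\mathcal C^*_{\mathcal N}$ is separable with lift $\mathcal D_W$ (up to reversing $\otimes$) and lifting $\widehat{\mathcal C}^*_{\widehat{\mathcal N}}$.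

*Morita equivalence.* A fusion category Morita equivalent to $\widehat{\mathcal C}$ is, up to reversing $\otimes$, $\widehat{\mathcal C}^*_{\mathcal M}$ for an indecomposable $\mathcal M$. By Theorem 2, $\mathcal M\simeq\widehat{\mathcal N}$, with $\mathcal N$ indecomposable since the multiplicities agree. So it is the lifting of $\mathcal C^*_{\mathcal N}$, up to the same reversal. $\square$

**Proof of Theorem 3(b).** Surjectivity is Theorem 1. Let $F_W,G_W:\mathcal C_{1,W}\to\mathcal C_{2,W}$ lift $F_0,G_0$, let $\mathcal E=\mathcal C_1\boxtimes\mathcal C_2^{rev}$, and let $\mathcal N^F_W,\mathcal N_W^G$ be $\mathcal C_{2,W}$ with the corresponding $\mathcal E_W$-actions. Let $\ell=k$ or $\overline K$. A monoidal isomorphism $s:F_\ell\to G_\ell$ gives an $\mathcal E_\ell$-module functor $\Psi_s=(\mathrm{Id},s):\mathcal N_\ell^F\to\mathcal N^G_\ell$. By Step 4 of the proof of Theorem 1, the module functors isomorphic to some $\Psi_s$ are exactly those with $\Psi(1)\cong1$. By Lemma 10 such a $\Psi$ exists over $k$ iff it exists over $\overline K$. So $F_0\cong G_0$ iff $\widehat{F_0}\cong\widehat{G_0}$.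

Let now $\mathcal C_1,\mathcal C_2$ be fusion. An isomorphism $\Psi_s\cong\Psi_{s'}$ is an automorphism of $\mathrm{Id}$ as a right module functor, i.e. a scalar in $\mathrm{End}(1)=\ell$, that intertwines $s$ and $s'$. Conjugation by a scalar does not change $s$, so $\Psi_s\cong\Psi_{s'}$ iff $s=s'$. Hence $\mathrm{Iso}_\otimes(F_\ell,G_\ell)$ is the set of isomorphism classes of $\Psi$ with $\Psi(1)\cong1$, and $\Psi_s\Psi_t\cong\Psi_{st}$. By Lemma 10 this set is the same for $\ell=k$ and $\ell=\overline K$, compatibly with composition and identities. With the bijection on isomorphism classes this is an equivalence of groupoids. $\square$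

**Proof of Theorem 3(c).** In Example 1, $\mathcal C_1=\mathrm{Vec}_G$ with $G=(\mathbb Z/p)^2$ and $p>2$ has $\dim\mathcal C_1=p^2=0$ in $k$, and $\mathrm{Vec}_{G,W}$ is still a lift of it. The functor $F$ found there is not isomorphic to the scalar extension of any tensor functor $\mathrm{Vec}_{G,W}\to\mathrm{Vec}_W$, so it is not a lifting. $\square$
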